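# Centers of a pencil of truncated currents and the jets of one polynomial curve

Throughout, $\mathbb K$ is an algebraically closed field of characteristic $0$ and $\mathfrak q$ is a finite-dimensional Lie algebra over $\mathbb K$. For a Lie algebra $\mathfrak g$, the symmetric algebra $\mathcal S(\mathfrak g)$ carries the Lie–Poisson bracket: the unique bracket that is a derivation in each argument and restricts to $[\,,]$ on $\mathfrak g$. For $y\in\mathfrak g$ the operator $\{y,\cdot\}$ is the derivation extending $\mathrm{ad}\,y$, so the Poisson center of $\mathcal S(\mathfrak g)$ is the algebra of invariants $\mathcal S(\mathfrak g)^{\mathfrak g}$.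

## 1. A six-dimensional Lie algebra and two subalgebras of $\mathcal S(\mathfrak q\oplus\mathfrak q\bar t)$

Let $\mathfrak q=\langle h_1,h_2,a,b,c,d\rangle$ with nonzero brackets
$$[h_1,a]=a,\quad [h_1,b]=b,\quad [h_1,d]=-2d,\quad [h_2,c]=c,\quad [h_2,d]=-d. \tag{1}$$
The commuting elements $h_1,h_2$ act diagonally on the abelian ideal $\langle a,b,c,d\rangle$, so the Jacobi identity is clear and $\mathfrak q$ is solvable. The swap $a\leftrightarrow b$ is an automorphism.

Let us compute $\mathcal S(\mathfrak q)^{\mathfrak q}$. Only $h_1$ among the basis vectors has a nonzero bracket with $a$, so an invariant $F$ satisfies $0=\{a,F\}=-a\,\partial F/\partial h_1$, and $F$ does not involve $h_1$. In the same way $c$ shows that $F$ does not involve $h_2$. On $\mathbb K[a,b,c,d]$ the elements $a,b,c,d$ act by zero, while $h_1,h_2$ multiply $a^{i_1}b^{i_2}c^kd^m$ by $i_1+i_2-2m$ and $k-m$. Hence $\mathcal S(\mathfrak q)^{\mathfrak q}$ is spanned by the monomials $a^{i_1}b^{i_2}(cd)^k$ with $i_1+i_2=2k$, and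
$$\mathcal S(\mathfrak q)^{\mathfrak q}=\mathbb K[a^2cd,\ abcd,\ b^2cd]. \tag{2}$$

Now double the space. Let $\mathcal W=\mathfrak q\oplus\mathfrak q\bar t$, write $\bar x=x\bar t$ for $x\in\mathfrak q$, and for $\alpha\in\mathbb K$ use the Lie bracket of $\mathfrak q[t]/(t^2+\alpha)$:
$$[x,y]_\alpha=[x,y],\qquad [x,\bar y]_\alpha=\overline{[x,y]},\qquad [\bar x,\bar y]_\alpha=-\alpha[x,y].$$
Let $\mathcal Z_\alpha\subset\mathcal S(\mathcal W)$ be the Poisson center for this bracket, and let $\mathcal R$ be the subalgebra generated by all the $\mathcal Z_\alpha$. We grade by the degrees in $(a,\bar a)$, $(b,\bar b)$, $(c,\bar c)$, $(d,\bar d)$, and ask for the part of $\mathcal R$ of multidegree $(1,1,1,1)$ that changes sign under the swap $a\leftrightarrow b$, $\bar a\leftrightarrow\bar b$.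

Let $\alpha\ne0$ and $\sigma^2=-\alpha$. In $\mathbb K[t]/(t^2+\alpha)$ the elements $e_\pm=\frac12(1\pm\bar t/\sigma)$ are orthogonal idempotents with sum $1$, and $\bar t\pm\sigma=\pm2\sigma e_\pm$. So the Lie algebra is $\mathfrak qe_+\oplus\mathfrak qe_-$, and $\mathcal Z_\alpha$ is generated by the polynomials $H(\bar x+\sigma x)$ and $H(\bar x-\sigma x)$ with $H\in\mathcal S(\mathfrak q)^{\mathfrak q}$ homogeneous (replace each variable $x$ by $\bar x\pm\sigma x$). By (2) the multidegrees have the shape $(i_1,i_2,k,k)$ with $i_1+i_2=2k$. The only such multidegrees with all entries at most $1$ are $(0,0,0,0)$ and $(1,1,1,1)$. So the $(1,1,1,1)$-part of $\mathcal Z_\alpha$ is spanned by the two products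
$$(\bar a\pm\sigma a)(\bar b\pm\sigma b)(\bar c\pm\sigma c)(\bar d\pm\sigma d),$$
which are symmetric under the swap.

Let $\alpha=0$ and $F\in\mathcal Z_0$. Acting by $\bar a$ gives $-\bar a\,\partial F/\partial h_1=0$. Then acting by $a$ gives $-\bar a\,\partial F/\partial\bar h_1=0$. With $\bar c$ and $c$ the same holds for $h_2,\bar h_2$. So $F$ involves only the variables of types $a,b,c,d$. Invariance under $h_1,h_2$ again forces multidegrees $(i_1,i_2,k,k)$ with $i_1+i_2=2k$. A swap-antisymmetric polynomial of multidegree $(1,1,1,1)$ is $\eta s$, where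
$$\eta=a\bar b-\bar ab,\qquad s\in\langle cd,\ c\bar d,\ \bar cd,\ \bar c\bar d\rangle .$$
The derivation $\bar h_1$ sends $a\mapsto\bar a$, $b\mapsto\bar b$, $d\mapsto-2\bar d$ and kills $c$ and all barred letters. So $\bar h_1\eta=\bar a\bar b-\bar a\bar b=0$, and $\bar h_1(\eta s)=0$ forces $s\in\langle c\bar d,\bar c\bar d\rangle$. The derivation $\bar h_2$ sends $c\mapsto\bar c$, $d\mapsto-\bar d$, so it maps $c\bar d\mapsto\bar c\bar d$, and $s$ must be a multiple of $\bar c\bar d$. Conversely, $\eta\bar c\bar d$ is killed by everything.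

A product of multihomogeneous elements of the centers can have multidegree $(1,1,1,1)$ only if all factors but one are constants, because of the list of admissible multidegrees. Hence the swap-antisymmetric $(1,1,1,1)$-part of $\mathcal R$ is exactly $\mathbb K\,\eta\bar c\bar d$.

The second construction starts far from any truncation. Identify $t\mathfrak q[t]$ with $\mathfrak q[t,t^{-1}]/\mathfrak q[t^{-1}]$, which is a module over $\mathfrak q[t^{-1}]$: the element $yt^{-j}$ sends $xt^k$ to $[y,x]t^{k-j}$ if $k-j\ge1$ and to $0$ otherwise. Consider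
$$E=(at^2\cdot bt-at\cdot bt^2)\cdot ct\cdot dt\in\mathcal S(t\mathfrak q[t]).$$
It is invariant under $\mathfrak q[t^{-1}]$. Indeed, multiples of $a,b,c,d$ act by zero, and $h_1,h_2$ act by $1+1-2=0$ and $1-1=0$. Further, $h_1t^{-1}$ sends the first factor to $at\cdot bt-at\cdot bt=0$ and kills $ct$ and $dt$; $h_2t^{-1}$ kills every factor; and $h_it^{-j}$ with $j\ge2$ kills all variables. Substitute $t\mapsto t+1$. The first factor becomes
$$(a+2at+at^2)(b+bt)-(a+at)(b+2bt+bt^2),$$
whose part of $t$-degree $0$ is $0$ and whose part of $t$-degree $1$ is $at\cdot b-a\cdot bt$. So the component of lowest $t$-degree of $E|_{t\mapsto t+1}$ is $(at\cdot b-a\cdot bt)\,cd$. Modulo $t^2$ it becomes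
$$-\eta\,cd,$$
which is swap-antisymmetric of multidegree $(1,1,1,1)$ and is not a multiple of $\eta\bar c\bar d$. It does not lie in $\mathcal R$.

For invariants that come from $\mathcal S(\mathfrak q)^{\mathfrak q}$ nothing of this kind happens. The invariant $at\cdot bt\cdot ct\cdot dt$ has lowest component $abcd$ after $t\mapsto t+1$, and $abcd$ is in $\mathcal R$: it is the coefficient of $\sigma^4$ in $(\bar a+\sigma a)(\bar b+\sigma b)(\bar c+\sigma c)(\bar d+\sigma d)$, which lies in $\mathcal R$ for infinitely many $\sigma$, so by a Vandermonde argument its coefficients lie in $\mathcal R$ too. So we have two recipes that agree on some invariants and disagree on $E$. Does the disagreement depend on the choice $p=t^2$? For which $\mathfrak q$ do the two recipes agree?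

## 2. Truncated current algebras, pencils, and three conjectured equalities

**Definition (truncated currents).** Let $p\in\mathbb K[t]$ be normalized (monic) of degree $n\ge2$. We identify $\mathfrak q[t]/(p)$, as a vector space, with
$$\mathcal W=\mathfrak q\cdot1\oplus\mathfrak q\bar t\oplus\dots\oplus\mathfrak q\bar t^{\,n-1}=\mathfrak q\otimes\mathbb K[t]_{<n}.$$
The Lie bracket of $\mathfrak q[t]/(p)$ gives $[\,,]_p$ on $\mathcal W$ and $\{\,,\}_p$ on $\mathcal S(\mathcal W)$. The Poisson center is denoted $\mathcal Z_p$.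

The space $\mathcal W$ depends only on $n$; the bracket depends on $p$. Let $\tilde p=p+l$ with $\deg l\le1$. To multiply in $\mathbb K[t]/(p)$ we reduce $t^m$ with $m\le2n-2$: write $t^m=Qp+\varrho$ with $\deg\varrho<n$, so $\deg Q\le n-2$. Then $t^m=Q(p+\alpha l)+(\varrho-\alpha Ql)$ and $\deg(Ql)\le n-1$. So the remainder modulo $p+\alpha l$ is $\varrho-\alpha Ql$, and
$$\{\,,\}_{p+\alpha l}=\{\,,\}_p+\alpha\big(\{\,,\}_{p+l}-\{\,,\}_p\big)\qquad(\alpha\in\mathbb K). \tag{3}$$
Hence, up to scalars and up to the one direction $\{\,,\}_{p+l}-\{\,,\}_p$, the pencil spanned by $\{\,,\}_p$ and $\{\,,\}_{\tilde p}$ consists of the brackets $\{\,,\}_{p+\alpha l}$. All of its members satisfy the Jacobi identity, the exceptional direction included, because that identity is a polynomial condition. This is what compatibility of the two brackets means.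

**Definition (the algebra of the pencil).** For $\deg(\tilde p-p)\le1$ let $\mathcal Z(p,\tilde p)\subset\mathcal S(\mathcal W)$ be the subalgebra generated by the centers $\mathcal Z_{p+\alpha(\tilde p-p)}$, $\alpha\in\mathbb K$.

By the Lenard–Magri scheme it lies in $\mathcal S(\mathcal W)^{\mathfrak q\cdot1}$ and is commutative for both brackets; we shall not use this. In Section 1 we computed a piece of $\mathcal Z(t^2,t^2+1)$.

**Definition (current-algebra subalgebras).** Put $\mathcal Z(\widehat{\mathfrak q},t)=\mathcal S(t\mathfrak q[t])^{\mathfrak q[t^{-1}]}\subset\mathcal S(\mathfrak q[t])$, where $t\mathfrak q[t]\cong\mathfrak q[t,t^{-1}]/\mathfrak q[t^{-1}]$. For $r\in\mathbb K[t]$ let $\mathcal Z(\widehat{\mathfrak q},r)$ be obtained from it by $xt^a\mapsto xr^a$. Let $\mathcal Z_u$ be the subalgebra generated by the lowest $t$-degree components of the elements of $\mathcal Z(\widehat{\mathfrak q},t+1)$; equivalently $\mathcal Z_u=\lim_{\varepsilon\to0}\mathcal Z(\widehat{\mathfrak q},\varepsilon t+1)$. Let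 $\psi_p:\mathcal S(\mathfrak q[t])\to\mathcal S(\mathcal W)$ be the algebra homomorphism extending the quotient map $\mathfrak q[t]\to\mathfrak q[t]/(p)\cong\mathcal W$.

The following conjecture is taken from Oksana Yakimova, "A bi-Hamiltonian nature of the Gaudin algebras", arXiv:2105.01020 (2021).

**Conjecture.** For any normalized $p\in\mathbb K[t]$ of degree $n$:

- (i) $\psi_p(\mathcal Z(\widehat{\mathfrak q},t))=\mathcal Z(p,p+t)$ if $p(0)\ne0$;
- (ii) $\psi_p(\mathcal Z(\widehat{\mathfrak q},l))=\mathcal Z(p,p+l)$ for any $l\in\mathbb K[t]$ of degree $1$ that does not divide $p$;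
- (iii) $\psi_p(\mathcal Z_u)=\mathcal Z(p,p+1)$.

We call $p$ (together with $l$ in (ii)) admissible if the hypothesis in the respective part holds. Section 1 shows that (iii) fails for $p=t^2$ and the algebra (1), so the conjecture is false as stated for arbitrary $\mathfrak q$. We shall prove three things: the inclusions $\supseteq$ hold for every $\mathfrak q$; for the algebra (1) all three parts fail for every $n\ge2$ and every admissible $p$; and there is an exact criterion on $\mathfrak q$ for the conjecture to hold.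

We treat the three parts at once. Let $l=c_1t+c_0$ be either of degree $1$ with $l\nmid p$ (cases (i), (ii); (i) is $l=t$), or $l=1$ (case (iii)). Then $\gcd(p,l)=1$. Write $\mathcal L$ for the left-hand side of the conjectured equality, $\mathcal R=\mathcal Z(p,p+l)$ for the right-hand side, and $\bar n=n-1$.

## 3. Invariants of $\mathfrak q[[u]]$, weight, and polarizations

**Definition (the algebra $\mathcal A$ and its invariants).** Let $\mathcal A=\mathcal S\big(\bigoplus_{k\ge0}\mathfrak q_{(k)}\big)$ with $\mathfrak q_{(k)}=\{x_{(k)}\mid x\in\mathfrak q\}$ a copy of $\mathfrak q$. For $y\in\mathfrak q$ and $a=\sum a_ju^j\in\mathbb K[[u]]$ let $ya$ act as the derivation with $(ya)\cdot x_{(k)}=\sum_{j\le k}a_j[y,x]_{(k-j)}$. With $X(u)=\sum_kx_{(k)}u^k$ and $[y,x](u)=\sum_k[y,x]_{(k)}u^k$ this reads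
$$(ya)\cdot X(u)=a(u)\,[y,x](u). \tag{4}$$
Put $I=\mathcal A^{\mathfrak q[u]}$, $\mathcal A_r=\mathcal S\big(\bigoplus_{k\le r}\mathfrak q_{(k)}\big)$, $I_r=I\cap\mathcal A_r$.

From (4), $(ya)(zb)X=ab\,[y,[z,x]](u)$, so the commutator of $ya$ and $zb$ is $[y,z]ab$, and we have an action of $\mathfrak q[[u]]$. Since $u^{r+1}\mathfrak q[[u]]$ kills $\mathcal A_r$, also $I=\mathcal A^{\mathfrak q[[u]]}$. The algebra $\mathcal A$ is graded by degree and by weight, $\mathrm{wt}\,x_{(k)}=k$. The operator $yu^j$ preserves the degree and lowers the weight by $j$, so $I$ and $I_r$ are bigraded. A superscript denotes a degree component and a subscript $[k]$ the weight-$k$ part. On $\mathcal A_0$ only the terms $j=0$ act, so $I_0=\mathcal S(\mathfrak q_{(0)})^{\mathfrak q}\cong\mathcal S(\mathfrak q)^{\mathfrak q}$.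

For the algebra (1), $h_1u$ acts by $a_{(k)}\mapsto a_{(k-1)}$, $b_{(k)}\mapsto b_{(k-1)}$, $d_{(k)}\mapsto-2d_{(k-1)}$, and the element
$$G_1=(a_{(1)}b_{(0)}-a_{(0)}b_{(1)})\,c_{(0)}d_{(0)} \tag{5}$$
lies in $I_1$; under $x_{(k)}\leftrightarrow xt^{k+1}$ this is the check we made for $E$.

**Definition (polarizations).** Let $D$ be the derivation of $\mathcal A$ with $Dx_{(k)}=(k+1)x_{(k+1)}$, that is, $DX(u)=X'(u)$. Let $P\subset\mathcal A$ be the subalgebra generated by all $D^kH$, $k\ge0$, $H\in I_0$.

Since $D^kx_{(0)}=k!\,x_{(k)}$, the algebra homomorphism $\exp(uD):\mathcal A\to\mathcal A[[u]]$ sends $x_{(0)}$ to $X(u)$. So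
$$\exp(uD)H=\sum_k\tfrac{u^k}{k!}D^kH=H(X(u))\qquad(H\in I_0),$$
and $P$ is generated by the $u$-coefficients of $H(X(u))$. For $H=x_{(0)}^2$ we get $DH=2x_{(0)}x_{(1)}$ and $D^2H=2x_{(1)}^2+4x_{(0)}x_{(2)}$. We shall see in Section 5 that $P\subseteq I$.

The element $G_1$ is not in $P$. By (2), $P$ is generated by elements $D^kH$ of multidegrees $(i_1,i_2,k',k')$ with $i_1+i_2=2k'$. So, as in Section 1, its $(1,1,1,1)$-part is spanned by the $D^k(a_{(0)}b_{(0)}c_{(0)}d_{(0)})$, which are symmetric under the swap, while $G_1\ne0$ is antisymmetric.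

**Definition (evaluation at an arc).** For a vector space $M$ and $g=\sum g_ku^k\in M[[u]]$ let $\Phi_g:\mathcal A\to\mathcal S(\mathfrak q\otimes M)$ be the algebra homomorphism $x_{(k)}\mapsto x\otimes g_k$.

On $\mathcal A_r$ it depends only on $g$ modulo $u^{r+1}$. With $u\leftrightarrow t^{-1}$ and $x_{(k)}\leftrightarrow xt^{k+1}$, the action (4) is the action of $\mathfrak q[t^{-1}]$ on $t\mathfrak q[t]$. Hence
$$\mathcal Z(\widehat{\mathfrak q},t)=\Phi_g(I)\ \text{ with } g=\sum_kt^{k+1}u^k,\qquad \mathcal Z(\widehat{\mathfrak q},r)=\Phi_g(I)\ \text{ with } g=\sum_kr^{k+1}u^k. \tag{6}$$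

## 4. The idempotent curve $v(s,t)$, its jets, and the statements

A natural first attempt at $\mathcal R$ is to use only the parameters $\alpha$ for which $f=p+\alpha l$ is square-free. Then $\mathbb K[t]/(f)$ is a product of $n$ copies of $\mathbb K$, one for each root $\sigma$ of $f$, and the idempotent at $\sigma$ is a multiple of $f(t)/(t-\sigma)$, which vanishes at the other roots and not at $\sigma$. Also $l(\sigma)\ne0$, since otherwise $p(\sigma)=0$ as well; so $\alpha=-p(\sigma)/l(\sigma)$ and
$$l(\sigma)\frac{f(t)}{t-\sigma}=\frac{l(\sigma)p(t)-p(\sigma)l(t)}{t-\sigma}.$$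
As $\sigma$ moves, the idempotent lines are traced by one polynomial curve:
$$v(s,t)=\frac{l(t)p(s)-l(s)p(t)}{s-t}=\sum_{k=0}^{\bar n}v_ks^k,\qquad v_k\in\mathbb K[t]_{<n}. \tag{7}$$
The numerator vanishes on $s=t$ and has degree $\le n$ in each variable, so $v$ is a polynomial of degree $\le\bar n$ in each variable. The center $\mathcal Z_f$ is generated by the elements $H(xv(\sigma))$, where $\sigma$ runs over the roots of $f$ and $H\in\mathcal S(\mathfrak q)^{\mathfrak q}$ is homogeneous. Varying $\alpha$, we get all $s$-coefficients of $H(xv(s))$. These are the elements $\Phi_v(D^kH)$ up to factorials, so the square-free members produce $\Phi_v(P)$. If $I=P$ this is enough, as we shall see. If $I\ne P$ the attempt stops here: an element such as $G_1$ is not a polynomial in polarizations, and the square-free members see nothing else.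

So the rest of $\mathcal R$ has to come from the finitely many $f$ with multiple roots. If $\sigma$ is a root of $f$ of multiplicity $r+1$, one expects the value $v(\sigma)$ to be replaced by the jet of $v$ at $\sigma$ of order $r$, and $I_0$ by $I_r$. This turns out to be right. Moreover $\mathcal L$ is described by the same curve, expanded to all orders. For $\sigma\in\mathbb K$ with $l(\sigma)\ne0$ let $r(\sigma)+1$ be the multiplicity of $\sigma$ as a root of $p-\frac{p(\sigma)}{l(\sigma)}l$.

**Theorem 1 (any $\mathfrak q$).** The $v_k$ form a basis of $\mathbb K[t]_{<n}$. Let $\partial$ be the derivation of $\mathcal S(\mathcal W)$ with $xv_k\mapsto(k+1)xv_{k+1}$ $(v_n:=0)$. Then $\mathcal L=\Phi_v(I)$, and $\mathcal R$ is the subalgebra generated by $\exp(\sigma\partial)\Phi_v(I_{r(\sigma)})$, $\sigma\in\mathbb K$, $l(\sigma)\ne0$. Moreover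
$$\Phi_v(P)\subseteq\mathcal R\subseteq\Phi_v(I)=\mathcal L,\qquad N:=\sum_\sigma r(\sigma)=\begin{cases}n&\deg l=1,\\ n-1&l=1.\end{cases}$$
The subalgebra generated by those $\mathcal Z_{p+\alpha l}$ with $p+\alpha l$ square-free equals $\Phi_v(P)$.

Here $v$ is viewed as a power series in $s$ with finitely many terms, so $\Phi_v$ sends $x_{(k)}\mapsto xv_k$ for $k<n$ and $x_{(k)}\mapsto0$ for $k\ge n$.

Test this on Section 1. For $p=t^2$, $l=1$ we have $v=s+t$, $v_0=\bar t$, $v_1=1$, so $\Phi_v(x_{(0)})=\bar x$, $\Phi_v(x_{(1)})=x$ and $\partial:\bar x\mapsto x\mapsto0$. The polynomial $t^2-\sigma^2$ has a multiple root at $\sigma$ only for $\sigma=0$, so $r(0)=1$, all other $r(\sigma)$ vanish, and $N=1=n-1$. Now $\Phi_v(G_1)=\eta\bar c\bar d$ is the element found in $\mathcal R$. Since $\partial\eta=0$, we get $\frac12\partial^2(\eta\bar c\bar d)=\eta cd$, which by Section 1 is in $\mathcal L$ and not in $\mathcal R$. So $\mathcal R$ is not stable under $\partial$, whereas $\mathcal L$ will turn out to be stable under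 $\partial$ for every $\mathfrak q$.

For case (i) take $p=t^2+1$, $l=t$. Then $v=\frac{t(s^2+1)-s(t^2+1)}{s-t}=st-1$, so $v_0=-1$, $v_1=\bar t$. The polynomial $t^2+1-\frac{\sigma^2+1}{\sigma}t=(t-\sigma)(t-\sigma^{-1})$ has a double root at $\sigma$ exactly for $\sigma=\pm1$. So $N=2=n$.

The number $N$ bounds how much $\mathcal R$ can gain beyond polarizations, and the next two theorems come from comparing $N$ with the size of $\Phi_v(I)$.

**Theorem 2 (counterexample).** Let $\mathfrak q=\langle h_1,h_2,a,b,c,d\rangle$ with nonzero brackets $[h_1,a]=a$, $[h_1,b]=b$, $[h_1,d]=-2d$, $[h_2,c]=c$, $[h_2,d]=-d$. Then for every $n\ge2$ and every admissible $p$, $\mathcal R\subsetneq\mathcal L$ in each of (i), (ii), (iii).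

**Theorem 3 (classification).** For a given $\mathfrak q$ the following are equivalent:

- (a) $I=P$, i.e. $\mathcal Z(\widehat{\mathfrak q},t)$ is generated by the $u$-coefficients of $H\big(\sum_{j\ge0}xt^{j+1}u^j\big)$, $H\in\mathcal S(\mathfrak q)^{\mathfrak q}$;
- (b) (i), (ii), (iii) hold for all $n\ge2$ and all admissible $p$;
- (c) for infinitely many $n$, one of the equalities (i)–(iii) holds for at least one $p$ of degree $n$.

Quantitatively, suppose $I\ne P$. Let $\delta$ be minimal with $I^\delta\ne P^\delta$, and let $\kappa$ be minimal with $I^\delta_{[\kappa]}\ne P^\delta_{[\kappa]}$. Then (iii) fails for every $p$ of degree $n\ge\kappa+2$, and (i), (ii) fail for every admissible $p$ of degree $n\ge\max(\kappa,\delta)+2$.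

## 5. Changes of parameter and derivations on arcs

The first lemma lets us rescale and reparametrize an arc without changing the image of the invariants.

**Lemma 1.** Let $\gamma\in\mathbb K[[u]]^\times$ and $\varphi\in u\mathbb K[[u]]$ with $\varphi'(0)\ne0$. Then $\Phi_{\gamma\cdot g\circ\varphi}(I)=\Phi_g(I)$ and $\Phi_{\gamma\cdot g\circ\varphi}(I_r)=\Phi_g(I_r)$ for every $g\in M[[u]]$ and $r\ge0$.

**Proof.** The $k$-th coefficient of $\gamma\cdot g\circ\varphi$ is $\sum_{j\le k}\tau_{kj}g_j$, where $\tau_{kj}$ is the coefficient of $u^k$ in $\gamma\varphi^j$; in particular $\tau_{kk}=\gamma(0)\varphi'(0)^k\ne0$. Let $\Theta$ be the algebra endomorphism of $\mathcal A$ with $\Theta x_{(k)}=\sum_{j\le k}\tau_{kj}x_{(j)}$, that is, $\Theta X(u)=\gamma(u)X(\varphi(u))$. It is triangular with nonzero diagonal, hence an automorphism with $\Theta(\mathcal A_r)=\mathcal A_r$. By construction $\Phi_{\gamma g\circ\varphi}=\Phi_g\circ\Theta$. So it is enough to show $\Theta(I)=I$; then also $\Theta(I_r)=\Theta(I\cap\mathcal A_r)=I_r$.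

For $y\in\mathfrak q$ and $b\in\mathbb K[[u]]$, formula (4) gives
$$(yb)\cdot\Theta X(u)=\gamma(u)\,b(\varphi(u))\,[y,x](\varphi(u))=\Theta\big(b(\varphi(u))\,[y,x](u)\big)=\Theta\big((y\,(b\circ\varphi))\cdot X(u)\big).$$
Both $(yb)\Theta$ and $\Theta\,(y(b\circ\varphi))$ satisfy the Leibniz rule twisted by $\Theta$, so they agree on all of $\mathcal A$. Since $b\mapsto b\circ\varphi$ is a bijection of $\mathbb K[[u]]$ and $\Theta$ is injective, $\Theta F$ is killed by all $yb$ if and only if $F$ is. As $\Theta$ is bijective, $\Theta(I)=I$. $\square$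

**Lemma 2.** Let $\alpha,\beta\in\mathbb K[u]$ and let $\nabla$ be the derivation of $\mathcal A$ with $\nabla X=\beta X'+\alpha X$. Then $\nabla(I)\subset I$.

**Proof.** On generators,
$$(yf)\nabla X=\beta\,\big(f\,[y,x](u)\big)'+\alpha f\,[y,x](u),\qquad \nabla(yf)X=f\big(\beta\,[y,x]'(u)+\alpha\,[y,x](u)\big).$$
The difference is $\beta f'[y,x](u)$, so the derivations $[yf,\nabla]$ and $y(\beta f')$ agree. If $F\in I$, then $(yf)\nabla F=\nabla(yf)F+(y(\beta f'))F=0$. $\square$

With $\beta=1$, $\alpha=0$ we get $D(I)\subset I$, and therefore $P\subset I$. Next let $D^*$ be the derivation with $D^*x_{(k)}=(n-k)x_{(k-1)}$, $D^*x_{(0)}=0$. The coefficient of $u^k$ in $-u^2X'+\bar nuX$ is $(-(k-1)+\bar n)x_{(k-1)}=(n-k)x_{(k-1)}$. So $D^*$ is $\nabla$ for $\beta=-u^2$, $\alpha=\bar nu$, and $D^*(I)\subset I$. Moreover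
$$[D,D^*]x_{(k)}=\big(k(n-k)-(k+1)(n-k-1)\big)x_{(k)}=(2k-\bar n)\,x_{(k)}. \tag{8}$$
So $[D,D^*]$ acts by the scalar $2k-e\bar n$ on elements of degree $e$ and weight $k$.

The algebra $P$ is stable under $D$ by definition. It is also stable under $D^*$: let $H\in I_0$ be homogeneous. Then $D^*H=0$ and $D^*D^kH=DD^*D^{k-1}H-[D,D^*]D^{k-1}H$, so by induction on $k$ and (8), $D^*D^kH\in\mathbb KD^{k-1}H$ for $k\ge1$.

## 6. Proof of Theorem 1

**Step 1: the $v_k$ form a basis, and two identities for $v$.** This step provides the coordinates $xv_k$ on $\mathcal W$ and the identities used throughout. For $f=p+\alpha l$ the terms $\alpha l(s)l(t)$ cancel in $l(t)f(s)-l(s)f(t)$, so for every $\alpha$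
$$(s-t)v(s,t)=l(t)f(s)-l(s)f(t),\qquad (s-\bar t)\,v(s,\bar t)=f(s)\,l(\bar t)\ \text{ in }(\mathbb K[t]/(f))[s]. \tag{9}$$
Since $\deg_tv<n$, the vectors $v_k$ represent themselves in each $\mathbb K[t]/(f)$. Take $f=p$ and divide by $p(s)$ in $(\mathbb K[t]/(p))((s^{-1}))$:
$$\frac{v(s,\bar t)}{p(s)}=\frac{l(\bar t)}{s-\bar t}=\sum_{k\ge0}l(\bar t)\,\bar t^{\,k}s^{-k-1}.$$
The coefficients on the left lie in the span of the $v_k$. Those on the right span $l(\bar t)\cdot\mathbb K[t]/(p)=\mathbb K[t]/(p)$, because $\gcd(p,l)=1$ makes $l(\bar t)$ invertible. So the $n$ vectors $v_k$ span an $n$-dimensional space and form a basis.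

Put $\hat p(w)=w^np(1/w)$, so $\hat p(0)=1$, and $\tilde v(w)=w^{\bar n}v(1/w)=\sum_kv_kw^{\bar n-k}$. Setting $s=1/w$, $f=p$ in (9) and multiplying by $w^n$ gives
$$\tilde v(w)\,(1-w\bar t)=\hat p(w)\,l(\bar t)\quad\text{in }(\mathbb K[t]/(p))[[w]]. \tag{10}$$

**Step 2: expanding at $0$ and at $\infty$ gives the same algebra.** We shall see that $\mathcal L$ is naturally the image of $I$ under the expansion $\tilde v$ of $v$ at $s=\infty$, while $\mathcal R$ uses expansions at finite points. This step shows
$$\Phi_{\tilde v}(I)=\Phi_v(I). \tag{11}$$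

Let $\partial^*$ be the derivation of $\mathcal S(\mathcal W)$ with $xv_k\mapsto(n-k)xv_{k-1}$, $v_{-1}:=0$. Then
$$\Phi_vD=\partial\Phi_v,\qquad \Phi_vD^*=\partial^*\Phi_v. \tag{12}$$
It is enough to check this on $x_{(k)}$. For the first identity: if $k\le n-2$ it is the definition; for $k=n-1$ both sides are $0$ since $\Phi_v(x_{(n)})=0$ and $v_n=0$; for $k\ge n$ both sides are $0$. For the second: if $k\le n-1$ it is the definition; for $k=n$ both sides are $0$ since $D^*x_{(n)}=0$; for $k>n$ the element $D^*x_{(k)}$ is a multiple of $x_{(k-1)}$ with $k-1\ge n$, and both sides are $0$. By (12) and Section 5, $\Phi_v(I)$ and $\Phi_v(P)$ are stable under $\partial$ and $\partial^*$.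

Identify formally $v_k=\binom{\bar n}{k}X^kY^{\bar n-k}$ with $X,Y$ two variables. Since $\binom{\bar n}k(\bar n-k)=(k+1)\binom{\bar n}{k+1}$ and $\binom{\bar n}kk=(n-k)\binom{\bar n}{k-1}$, on $\mathcal W$ the operators become $\partial=X\partial_Y$ and $\partial^*=Y\partial_X$. So they generate an $\mathfrak{sl}_2$ acting on $\mathcal S(\mathcal W)$ by derivations. On each homogeneous component of $\mathcal S(\mathcal W)$ they are nilpotent, so their exponentials are defined, are algebra automorphisms, and map every stable subspace onto itself. Consider $\rho=\exp(\partial)\exp(-\partial^*)\exp(\partial)$. On $X,Y$ we compute, rightmost factor first,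
$$X\mapsto X\mapsto X-Y\mapsto X-(Y+X)=-Y,\qquad Y\mapsto Y+X\mapsto Y+X-Y=X\mapsto X.$$
Hence $\rho(xv_k)=(-1)^kxv_{\bar n-k}$, and $\rho\circ\Phi_v=\Phi_g$ with $g(u)=\sum_k(-1)^kv_{\bar n-k}u^k=\tilde v(-u)$. As $\rho\Phi_v(I)=\Phi_v(I)$, Lemma 1 with $\varphi(u)=-u$ gives $\Phi_v(I)=\Phi_{\tilde v(-u)}(I)=\Phi_{\tilde v}(I)$, which is (11).

**Step 3: $\mathcal L=\Phi_v(I)$ when $\deg l=1$.** We match the arc in (6) with $\tilde v$ by a change of parameter. By (6), $\mathcal L=\Phi_g(I)$ with $g=\sum_kl(\bar t)^{k+1}u^k=l(\bar t)\,(1-u\,l(\bar t))^{-1}$ over $\mathbb K[t]/(p)$. Put $\varphi(w)=\dfrac{w}{c_1+c_0w}$, so $\varphi'(0)=1/c_1\ne0$. Then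
$$1-\varphi(w)\,l(\bar t)=\frac{c_1+c_0w-w(c_1\bar t+c_0)}{c_1+c_0w}=\frac{c_1(1-w\bar t)}{c_1+c_0w}.$$
By (10), $l(\bar t)(1-w\bar t)^{-1}=\tilde v(w)/\hat p(w)$. Therefore
$$g\circ\varphi=\frac{c_1+c_0w}{c_1\,\hat p(w)}\,\tilde v(w),$$
and the scalar factor is invertible in $\mathbb K[[w]]$. Lemma 1 and (11) give $\mathcal L=\Phi_{\tilde v}(I)=\Phi_v(I)$.

**Step 4: $\mathcal L=\Phi_v(I)$ when $l=1$.** Here we first have to compute the lowest components. By (6), $\mathcal Z(\widehat{\mathfrak q},t+1)=\Phi_g(I)$ with $g=\frac{1+t}{1-u(1+t)}$ over $\mathbb K[t]$. For $u=\frac{w}{1+w}$ the denominator is $\frac{1-wt}{1+w}$, so $g=(1+w)\frac{1+t}{1-wt}$. By Lemma 1, $\mathcal Z(\widehat{\mathfrak q},t+1)=\Phi_\zeta(I)$ with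
$$\zeta=\frac{1+t}{1-wt}=\sum_k(t^k+t^{k+1})w^k .$$
Let $\zeta_0=\sum_kt^kw^k$. The map $\Phi_{\zeta_0}:\mathcal A\to\mathcal S(\mathfrak q[t])$, $x_{(k)}\mapsto xt^k$, is an isomorphism taking weight to $t$-degree. For $0\ne F\in I_{[k]}$ we have $\Phi_\zeta(F)=\Phi_{\zeta_0}(F)+(\text{terms of }t\text{-degree}>k)$ with $\Phi_{\zeta_0}(F)\ne0$ of $t$-degree $k$. Since $I$ is weight-graded, the weight components of an element of $I$ are in $I$. So the lowest component of $\Phi_\zeta$ of a nonzero element is $\Phi_{\zeta_0}$ of its component of lowest weight. Hence the lowest components are exactly the $\Phi_{\zeta_0}(F)$ with $F\in I$ weight-homogeneous, and $\mathcal Z_u=\Phi_{\zeta_0}(I)$. Applying $\psi_p$, we get $\mathcal L=\Phi_{1/(1-w\bar t)}(I)$. By (10) with $l=1$, $\tilde v=\hat p(w)/(1-w\bar t)$, and Lemma 1 with (11) gives $\mathcal L=\Phi_{\tilde v}(I)=\Phi_v(I)$.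

**Step 5: the centers are images of $I_r$ under jets of $v$.** This step describes $\mathcal R$. Let $f=p+\alpha l=\prod_i(t-\sigma_i)^{m_i}$ with distinct $\sigma_i$, let $R=\mathbb K[t]/(f)$, and let $e_i\in R$ be the primitive idempotents. The Lie algebra $\mathfrak q\otimes R$ is the direct sum of the $\mathfrak q\otimes Re_i$, each of which acts only on its own factor, so
$$\mathcal Z_f=\bigotimes_i\mathcal S(\mathfrak q\otimes Re_i)^{\mathfrak q\otimes Re_i}.$$
Fix $i$ and write $\sigma=\sigma_i$, $m=m_i$, $\tau=(\bar t-\sigma)e_i$. Then $\tau^m=0$ and $Re_i$ has basis $\tau^j$, $0\le j<m$, with $\tau^0:=e_i$. Under $x_{(k)}\mapsto x\tau^{m-1-k}$ $(0\le k\le m-1)$ the adjoint action is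
$$y\tau^j\cdot x\tau^{m-1-k}=[y,x]\,\tau^{m-1-(k-j)},$$
which is zero for $k<j$. This is the action (4) on $\bigoplus_{k<m}\mathfrak q_{(k)}$. Hence
$$\mathcal S(\mathfrak q\otimes Re_i)^{\mathfrak q\otimes Re_i}=\Phi_S(I_{m-1}),\qquad S(u)=\sum_{k<m}\tau^{m-1-k}u^k. \tag{13}$$

We claim that $v(\sigma+u,\bar t)\equiv\gamma(u)S(u)\bmod u^m$ for some $\gamma\in\mathbb K[u]$ with $\gamma(0)\ne0$. Write $f(\sigma+u)=u^mh(u)$ with $h(0)\ne0$. By (9),
$$(\sigma+u-\bar t)\,v(\sigma+u,\bar t)=u^mh(u)\,l(\bar t).$$
For $j\ne i$ the element $(\sigma-\bar t)e_j$ is $(\sigma-\sigma_j)e_j$ plus a nilpotent element, hence invertible in $Re_j$. So $\sigma+u-\bar t$ is invertible in $Re_j[[u]]$, and $v(\sigma+u,\bar t)e_j\in u^mRe_j[[u]]$. In $Re_i[u]$ the sum $(u-\tau)S$ telescopes to $u^me_i-\tau^m=u^me_i$. So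
$$(u-\tau)\big(v(\sigma+u,\bar t)e_i-h(u)\,l(\bar t)\,S(u)\big)=0 .$$
A polynomial monic in $u$ is not a zero divisor, and $l(\bar t)e_i=l(\sigma+\tau)$, so $v(\sigma+u,\bar t)e_i=h(u)\,l(\sigma+\tau)\,S(u)$. Finally, writing $c_1$ for the coefficient of $t$ in $l$ (zero if $l=1$),
$$l(\sigma+\tau)S=l(\sigma+u)S-c_1(u-\tau)S=l(\sigma+u)S-c_1u^me_i\equiv l(\sigma+u)S\bmod u^m .$$
So the claim holds with $\gamma(u)=h(u)\,l(\sigma+u)$. Here $\gamma(0)=h(0)l(\sigma)\ne0$, because $f(\sigma)=0=l(\sigma)$ would give $p(\sigma)=0$, against $\gcd(p,l)=1$.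

By (13), the claim, and Lemma 1 with $\varphi=u$ (recall that $\Phi_g$ on $\mathcal A_{m-1}$ depends only on $g$ modulo $u^m$), the $i$-th factor of $\mathcal Z_f$ is $\Phi_{v(\sigma+u)}(I_{m-1})$. The coefficient of $u^k$ in $v(\sigma+u)$ is $\sum_j\binom jk\sigma^{j-k}v_j$, and
$$\exp(\sigma\partial)\,xv_k=\sum_{i\ge0}\frac{\sigma^i}{i!}(k+1)\cdots(k+i)\,xv_{k+i}=\sum_j\binom jk\sigma^{j-k}xv_j .$$
Therefore $\Phi_{v(\sigma+u)}=\exp(\sigma\partial)\circ\Phi_v$. Every $\sigma$ with $l(\sigma)\ne0$ is a root of exactly one $p+\alpha l$, namely for $\alpha=-p(\sigma)/l(\sigma)$, and then $m=r(\sigma)+1$; zeros of $l$ are roots of none. So $\mathcal R$ is generated by the $\exp(\sigma\partial)\Phi_v(I_{r(\sigma)})$.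

**Step 6: the count of multiplicities.** This gives the bound on the non-polarized part of $\mathcal R$. Let $l(\sigma)\ne0$ and $f=p-\frac{p(\sigma)}{l(\sigma)}l$. Then $f/l$ differs from $p/l$ by a constant and vanishes at $\sigma$ to order $r(\sigma)+1$, so its derivative
$$\Big(\frac fl\Big)'=\Big(\frac pl\Big)'=\frac{\omega}{l^2},\qquad \omega=p'l-pl',$$
vanishes to order $r(\sigma)$. Thus $r(\sigma)=\mathrm{ord}_\sigma\omega$. If $l$ has a root $\lambda$, then $\omega(\lambda)=-c_1p(\lambda)\ne0$, so all roots of $\omega$ satisfy $l\ne0$ and $N=\deg\omega$. If $\deg l=1$, the coefficient of $t^n$ in $\omega$ is $nc_1-c_1=(n-1)c_1\ne0$ and $N=n$. If $l=1$, then $\omega=p'$ and $N=n-1$.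

**Step 7: the inclusions.** This step finishes the theorem. Since $\Phi_v(I)$ is $\partial$-stable, each $\exp(\sigma\partial)\Phi_v(I_{r(\sigma)})$ lies in $\Phi_v(I)$, so $\mathcal R\subseteq\Phi_v(I)=\mathcal L$. For $H\in I_0\subset I_{r(\sigma)}$, by (12),
$$\exp(\sigma\partial)\Phi_v(H)=\sum_k\frac{\sigma^k}{k!}\,\Phi_v(D^kH),$$
a polynomial in $\sigma$. Its values at infinitely many $\sigma$ span the same space as its coefficients. Hence $\Phi_v(D^kH)\in\mathcal R$ for all $k$, and $\Phi_v(P)\subseteq\mathcal R$. Now use only those $\alpha$ for which $p+\alpha l$ is square-free. By Step 6 only finitely many $\sigma$ have $r(\sigma)\ge1$, so only finitely many $\alpha$, and with them finitely many $\sigma$, are excluded. For the remaining $\sigma$ the generators are the spaces $\exp(\sigma\partial)\Phi_v(I_0)$, and by the same span argument they generate exactly $\Phi_v(P)$. $\square$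

## 7. Proof of Theorem 2: swap-antisymmetric invariants and the ring $\mathbb K[y,z]/(z^2)$

Let $\mathfrak q$ be the algebra (1).

**Step 1: which variables and multidegrees occur in $I$.** This reduces the computation of invariants to a commutative problem. Let $F\in I_r$. The element $au^j$ acts as $-\sum_{k\ge j}a_{(k-j)}\,\partial/\partial h_{1(k)}$. For $j=r$ this gives $a_{(0)}\,\partial F/\partial h_{1(r)}=0$; then $j=r-1,\dots,0$ successively give $\partial F/\partial h_{1(k)}=0$ for all $k$. In the same way the $cu^j$ give $\partial F/\partial h_{2(k)}=0$. So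
$$I\subset\mathbb K[a_{(k)},b_{(k)},c_{(k)},d_{(k)}]_{k\ge0}.$$
Conversely, on this ring $au^j,bu^j,cu^j,du^j$ act by zero. So $I$ and $I_r$ consist of the polynomials in these variables (with indices $\le r$ for $I_r$) that are killed by all $h_1u^s$, $h_2u^s$. These operators preserve the degrees in the $a$-, $b$-, $c$- and $d$-variables, so $I$ and $I_r$ are $\mathbb N^4$-graded. The case $s=0$ shows that only multidegrees $(i_1,i_2,k,k)$ with $i_1+i_2=2k$ occur. Those with all entries $\le1$ are $(0,0,0,0)$ and $(1,1,1,1)$.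

**Step 2: multidegree $(1,1,1,1)$.** Here we find all invariants of this multidegree, and for each $r$ those in $I_r$. Let $M$ be the span of all $a_{(i)}b_{(j)}c_{(k)}d_{(m)}$. Identify $F=\sum f_{ijkm}a_{(i)}b_{(j)}c_{(k)}d_{(m)}$ with the finitely supported functional $\hat F$ on $\mathbb K[x_1,x_2,x_3,x_4]$, $\hat F(x_1^ix_2^jx_3^kx_4^m)=f_{ijkm}$. The coefficients of $(h_1u^s)F$ and $(h_2u^s)F$ at $(i,j,k,m)$ are
$$f_{i+s,j,k,m}+f_{i,j+s,k,m}-2f_{i,j,k,m+s}\qquad\text{and}\qquad f_{i,j,k+s,m}-f_{i,j,k,m+s}.$$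
For $s=0$ both vanish identically. So $F\in I$ if and only if $\hat F$ vanishes on the ideal
$$J=\big(x_1^s+x_2^s-2x_4^s,\ x_3^s-x_4^s\ :\ s\ge1\big).$$
Modulo $J$ the relations with $s=1$ give $x_3=x_4=:y$ and $x_1=y+z$, $x_2=y-z$ with $z=(x_1-x_2)/2$. The relation with $s=2$ becomes $2z^2=0$. All others then hold, since $(y+z)^s+(y-z)^s-2y^s\in(z^2)$. Thus
$$\mathbb K[x_1,x_2,x_3,x_4]/J=\mathbb K[y,z]/(z^2).$$
Further, $F\in I_r$ if and only if $\hat F$ also vanishes on $(x_1^{r+1},\dots,x_4^{r+1})$. In $\mathbb K[y,z]/(z^2)$ these powers are $y^{r+1}$ and $(y\pm z)^{r+1}=y^{r+1}\pm(r+1)y^rz$, so they generate $(y^{r+1},y^rz)$. The quotient has basis $y^i$ $(0\le i\le r)$ and $y^iz$ $(0\le i\le r-1)$.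

The swap $a\leftrightarrow b$ interchanges $x_1,x_2$, so it is $z\mapsto-z$. Let the superscript $-$ denote anti-invariants. They correspond to functionals supported on the odd part, spanned by the $y^iz$. Hence
$$\dim(I_r\cap M)^-=r. \tag{14}$$
For $I$ itself we use the weight grading, which corresponds to the degree in $y,z$ and has finite-dimensional components: $(I\cap M)^-$ has a basis $G_\mu$, $\mu\ge1$, with $\hat G_\mu$ dual to $y^{\mu-1}z$. Since $x_1^ix_2^jx_3^kx_4^m\mapsto y^\mu+(i-j)y^{\mu-1}z$ with $\mu=i+j+k+m$,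
$$G_\mu=\sum_{i+j+k+m=\mu}(i-j)\,a_{(i)}b_{(j)}c_{(k)}d_{(m)}. \tag{15}$$
For $\mu=1$ this is (5).

**Step 3: the two dimensions.** We compare the antisymmetric $(1,1,1,1)$-parts of $\mathcal L$ and $\mathcal R$. The maps $\Phi_v$ and $\partial$ respect the multigrading and the swap. By Theorem 1, that part of $\mathcal L=\Phi_v(I)$ is spanned by the $\Phi_v(G_\mu)$. In $\Phi_v(G_\mu)$ exactly the terms of (15) with all indices $\le\bar n$ survive, and they stay linearly independent. So $\Phi_v(G_\mu)\ne0$ if and only if $\mu=i+j+k+m$ for some $0\le i,j,k,m\le n-1$ with $i\ne j$. The sum $i+j$ with $i\ne j$ takes every value in $[1,2n-3]$, and $k+m$ every value in $[0,2n-2]$. So the condition is $1\le\mu\le4n-5$. Give $xv_k$ the weight $k$; then the nonzero $\Phi_v(G_\mu)$ have distinct weights and are linearly independent. The antisymmetric $(1,1,1,1)$-part of $\mathcal L$ has dimension $4n-5$.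

By Theorem 1, $\mathcal R$ is generated by the multigraded subspaces $\exp(\sigma\partial)\Phi_v(I_{r(\sigma)})$. By Step 1, a product of multihomogeneous generators has multidegree $(1,1,1,1)$ only if exactly one factor is non-constant. So the antisymmetric $(1,1,1,1)$-part of $\mathcal R$ is
$$\sum_\sigma\exp(\sigma\partial)\,\Phi_v\big((I_{r(\sigma)}\cap M)^-\big).$$
By (14) its dimension is at most $\sum_\sigma r(\sigma)=N\le n$. Since $4n-5>n$ for all $n\ge2$, we get $\mathcal R\subsetneq\mathcal L$. $\square$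

For $n=2$ and $p=t^2$, $l=1$ the dimensions are $3$ against $1$. On the side of $\mathcal L$ the three elements are $\Phi_v(G_1)=\eta\bar c\bar d$, $\Phi_v(G_2)=\eta(c\bar d+\bar cd)$ and $\Phi_v(G_3)=\eta cd$. For $p=t^2+1$, $l=t$ the dimensions are $3$ against at most $2$.

## 8. Proof of Theorem 3: an $\mathfrak{sl}_2$-module measuring $I/P$

If $I=P$, then $\Phi_v(P)\subseteq\mathcal R\subseteq\Phi_v(I)$ in Theorem 1 forces $\mathcal R=\mathcal L$ for all $n$ and all admissible $p$; this is (a)$\Rightarrow$(b). The two descriptions in (a) agree by (6) and Section 3: under $x_{(k)}\leftrightarrow xt^{k+1}$ the generators of $P$ are, up to factorials, the coefficients of $H\big(\sum_jxt^{j+1}u^j\big)$. The implication (b)$\Rightarrow$(c) is trivial. If $I\ne P$, the quantitative statement says that for $n\ge\max(\kappa,\delta)+2$ all of (i)–(iii) fail for every admissible $p$ of degree $n$, so (c) fails. This is (c)$\Rightarrow$(a), and it remains to prove the quantitative statement.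

Let $I\ne P$. Both algebras are bigraded, so $\delta$ and $\kappa$ exist.

**Step 1: $\delta\ge2$ and $\kappa\ge1$.** These bounds are needed in the final count. First, $I^0=P^0=\mathbb K$. Let $\mathfrak z$ be the center of $\mathfrak q$. For $z\in\mathfrak z$ we have $z_{(0)}\in I_0$, so $z_{(k)}=\frac1{k!}D^kz_{(0)}\in P$. If $\sum_kx^k_{(k)}\in I^1$ with $x^k\in\mathfrak q$, then $y\in\mathfrak q$ sends it to $\sum_k[y,x^k]_{(k)}=0$, so all $x^k\in\mathfrak z$. Thus $I^1\subset P$ and $\delta\ge2$. Since $I_{[0]}=I_0\subset P$, we have $\kappa\ge1$.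

**Step 2: invariants of large weight are polarizations.** This limits what a jet of order $r$ can contribute.

**Lemma 3.** If a weight-homogeneous $F\in I_r^\delta$ has weight $>(\delta-1)r$, then $F\in P$.

**Proof.** A monomial of degree $\delta$ in $\mathcal A_r$ containing a variable of index $0$ has weight $\le(\delta-1)r$. So $F$ involves no variables of index $0$. Let $(x_i)$ be a basis of $\mathfrak q$ that contains a basis of $\mathfrak z$. For $1\le j\le r$ and $y\in\mathfrak q$,
$$0=(yu^j)F=\sum_{k\ge j}\sum_i[y,x_i]_{(k-j)}\,\frac{\partial F}{\partial x_{i(k)}} .$$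
The partial derivatives contain no variables of index $0$. So the part of the right-hand side that is linear in index-$0$ variables is $\sum_i[y,x_i]_{(0)}\,\partial F/\partial x_{i(j)}$, and it vanishes for all $y\in\mathfrak q$. This says that $\sum_ix_i\otimes\partial F/\partial x_{i(j)}\in\mathfrak q\otimes\mathcal A$ is killed by all $\mathrm{ad}\,y\otimes1$, that is, it lies in $\mathfrak z\otimes\mathcal A$. So $\partial F/\partial x_{i(j)}=0$ whenever $x_i\notin\mathfrak z$ and $1\le j\le r$. Hence $F\in\mathcal S\big(\bigoplus_{j\ge1}\mathfrak z_{(j)}\big)\subset P$ by Step 1. $\square$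

**Step 3: the module $Q$.** Let $n\ge\kappa+2$, so $\bar n\ge\kappa+1\ge2$, and put $T=\delta\bar n$. We set up the space in which $\mathcal R$ will be too small. Let
$$Q=\Phi_v(I^\delta)/\Phi_v(P^\delta),$$
a subquotient of the finite-dimensional space $\mathcal S^\delta(\mathcal W)$. By Section 6, Step 2, it is a module for the $\mathfrak{sl}_2$ generated by $\partial,\partial^*$. With $xv_k$ of weight $k$ it is graded, $Q=\bigoplus_{k=0}^TQ_k$, and by (8) and (12) $[\partial,\partial^*]$ acts on $Q_k$ by $2k-T$. By minimality of $\kappa$, $Q_k=0$ for $k<\kappa$. An element of weight $\kappa\le\bar n$ involves only indices $\le\bar n$, and on such elements $\Phi_v$ is injective; so $Q_\kappa\cong I^\delta_{[\kappa]}/P^\delta_{[\kappa]}\ne0$.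

Recall that a finite-dimensional $\mathfrak{sl}_2$-module is a direct sum of irreducible ones, and that an irreducible one has simple eigenvalues $m,m-2,\dots,-m$ for $[\partial,\partial^*]$. So $Q=\bigoplus_jQ^{(j)}$, where $Q^{(j)}$ is irreducible and has one-dimensional weight components exactly for the integers $k\in[\kappa_j,T-\kappa_j]$. Since $Q_k=0$ for $k<\kappa$, all $\kappa_j\ge\kappa\ge1$; since $Q_\kappa\ne0$, $\kappa_j=\kappa$ for at least one $j$. Moreover $\dim Q^{(j)}=T-2\kappa_j+1$.

**Step 4: the image of $\mathcal R^\delta$ in $Q$.** We bound its dimension. By Theorem 1, $\mathcal R$ is generated by degree-homogeneous elements of the spaces $\exp(\sigma\partial)\Phi_v(I_{r(\sigma)})$. A product of total degree $\delta$ with at least two non-constant factors has factors of degrees $e<\delta$, and $I^e_r\subset I^e=P^e$. As $\Phi_v(P)$ is $\partial$-stable, such a product lies in $\Phi_v(P^\delta)$. If $r(\sigma)=0$, then $I_0\subset P$ also contributes only to $\Phi_v(P)$. Hence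
$$\mathcal R^\delta\subseteq\Phi_v(P^\delta)+\sum_{\sigma:\,r(\sigma)\ge1}\exp(\sigma\partial)\,\Phi_v\big(I^\delta_{r(\sigma)}\big).$$
By Lemma 3, applied to weight components, the image of $\Phi_v(I_r^\delta)$ in $Q$ lies in $\bigoplus_{k\le(\delta-1)r}Q_k$. Since $\exp(\sigma\partial)$ is invertible on $Q$, the image of $\mathcal R^\delta$ in $Q$ has dimension at most $\sum_j\sum_\sigma n_j(\sigma)$, where
$$n_j(\sigma)=\#\{k\in\mathbb Z:\ \kappa_j\le k\le\min(T-\kappa_j,\,(\delta-1)r(\sigma))\}.$$
If $r(\sigma)=0$, then $n_j(\sigma)=0$ because $\kappa_j\ge1$, so the sum may run over all $\sigma$.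

**Step 5: the count.** We claim that $\sum_\sigma n_j(\sigma)\le\dim Q^{(j)}=T-2\kappa_j+1$ for all $j$, with strict inequality when $\kappa_j=\kappa$, provided $n\ge\kappa+2$ in case (iii) and $n\ge\max(\kappa,\delta)+2$ in cases (i), (ii). Note that $r(\sigma)\le\bar n$, because $p-\frac{p(\sigma)}{l(\sigma)}l$ has degree $n$. Let $\nu$ be the number of $\sigma$ with $n_j(\sigma)>0$.

- If $\nu=0$, the sum is $0<\dim Q^{(j)}$.
- If $\nu=1$, the sum is at most $\min(T-\kappa_j,(\delta-1)\bar n)-\kappa_j+1\le T-2\kappa_j+1$. It is strictly smaller than $T-2\kappa_j+1$ if $(\delta-1)\bar n<\delta\bar n-\kappa_j$, that is, if $\kappa_j<\bar n$. This holds for $\kappa_j=\kappa$, since $\bar n\ge\kappa+1$.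
- If $\nu\ge2$, then summing $(\delta-1)r(\sigma)-\kappa_j+1$ over the $\nu$ values of $\sigma$ bounds the sum by $(\delta-1)N-\nu(\kappa_j-1)\le(\delta-1)N-2\kappa_j+2$. This is $<\delta\bar n-2\kappa_j+1$ if and only if $(\delta-1)N+1<\delta\bar n$. In case (iii), $N=\bar n$ and the condition says $\bar n>1$, which is true. In cases (i), (ii), $N=\bar n+1$ and it says $\bar n>\delta$, that is, $n\ge\delta+2$.

This proves the claim. Summing over $j$, and using that $\kappa_j=\kappa$ for at least one $j$, the image of $\mathcal R^\delta$ in $Q$ has dimension smaller than $\dim Q$. Hence $\mathcal R^\delta\ne\Phi_v(I^\delta)=\mathcal L^\delta$. $\square$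

## 9. Dimension at most three, and algebras with $I=P$

**Dimension at most $2$.** If $\dim\mathfrak q\le2$, the conjecture holds. If $\mathfrak q$ is abelian, then $I=\mathcal A$, and $P$ contains all $x_{(k)}=\frac1{k!}D^kx_{(0)}$, so $I=P$. Otherwise $\mathfrak q=\langle h,x\rangle$ with $[h,x]=x$. The elements $xu^j$ act as $-\sum_{k\ge j}x_{(k-j)}\,\partial/\partial h_{(k)}$, and as in Section 7, Step 1, they force $\partial F/\partial h_{(k)}=0$ for all $k$ and every $F\in I$. On polynomials in the $x_{(k)}$, the element $h$ multiplies by the degree, so $F$ is constant and $I=\mathbb K=P$. Theorem 3 applies.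

**Dimension $3$.** Here the conjecture can already fail. Let $\mathfrak q=\langle h,a,c\rangle$ with $[h,a]=2a$, $[h,c]=-3c$, $[a,c]=0$. As before, the $au^j$ show that $I$ consists of polynomials in the $a_{(k)},c_{(k)}$. Invariance under $h$ allows only multidegrees $(3m,2m)$, and $\mathcal S(\mathfrak q)^{\mathfrak q}=\mathbb K[a^3c^2]$. Consider
$$F=a_{(0)}B^2,\qquad B=3a_{(1)}c_{(0)}+2a_{(0)}c_{(1)}.$$
The derivation $hu$ kills $a_{(0)}$ and sends $B$ to $(6-6)a_{(0)}c_{(0)}=0$; $hu^j$ with $j\ge2$ kills $F$; and $h$ multiplies $F$ by $2+2(2-3)=0$. The $au^j$ and $cu^j$ act by zero. So $F\in I^5_{[2]}$. But $P^5_{[2]}=\mathbb K\,D^2(a_{(0)}^3c_{(0)}^2)$, and $D^2(a_{(0)}^3c_{(0)}^2)$ contains the term $6a_{(0)}^2a_{(2)}c_{(0)}^2$, while $F\ne0$ does not involve $a_{(2)}$. So $F\notin P$. In degrees $1$ to $4$ we have $I=0$, hence $\delta=5$. In weight $1$, an element $\xi_1a_{(0)}^2a_{(1)}c_{(0)}^2+\xi_2a_{(0)}^3c_{(0)}c_{(1)}$ of $I^5$ is killed by $hu$, so $2\xi_1=3\xi_2$, and it is a multiple of $D(a_{(0)}^3c_{(0)}^2)=3a_{(0)}^2a_{(1)}c_{(0)}^2+2a_{(0)}^3c_{(0)}c_{(1)}$.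 Thus $\kappa=2$. By Theorem 3, (iii) fails for every $p$ of degree $n\ge4$, and (i), (ii) fail for every admissible $p$ of degree $n\ge7$.

**A class with $I=P$.** Recall that $\mathrm{ind}\,\mathfrak g=\min_{\xi\in\mathfrak g^*}\dim\mathfrak g_\xi$, where $\mathfrak g_\xi=\{y:\xi([y,\mathfrak g])=0\}$. If $F\in\mathcal S(\mathfrak g)^{\mathfrak g}$, then $0=\{y,F\}(\xi)=\xi([y,d_\xi F])$ for all $y$, so $d_\xi F\in\mathfrak g_\xi$. Algebraically independent polynomials have independent differentials at generic points, so $\mathrm{tr.deg}\,\mathcal S(\mathfrak g)^{\mathfrak g}\le\mathrm{ind}\,\mathfrak g$. For an abelian $\mathfrak g$ the index is $\dim\mathfrak g$; for $\langle h,x\rangle$ with $[h,x]=x$ it is $0$, since $\mathfrak g_\xi=0$ as soon as $\xi(x)\ne0$.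

**Proposition 4.** The conjecture holds for every $\mathfrak q$ such that $\mathcal S(\mathfrak q)^{\mathfrak q}$ is generated by $\ell=\mathrm{ind}\,\mathfrak q$ algebraically independent homogeneous $H_1,\dots,H_\ell$ whose differentials are linearly independent outside a closed subset of codimension $\ge2$ in $\mathfrak q^*$. In particular it holds for all reductive $\mathfrak q$.

**Proof.** That reductive Lie algebras satisfy the hypothesis is Kostant's theorem. By Theorem 3 it is enough to show $I_r\subset P$ for every $r$. Fix $r$ and consider the $(r+1)\ell$ homogeneous elements $D^kH_i\in I_r$, $0\le k\le r$. In the coefficient of $u^k$ in $H_i(X(u))$, the variables of index $k\ge1$ enter only linearly, with coefficients the partial derivatives of $H_i$ at the index-$0$ coordinates, and no variable of larger index occurs. So, modulo differentials of variables of index $<k$, $d(D^kH_i)$ is a nonzero multiple of $dH_i$, evaluated at the index-$0$ coordinates, in the index-$k$ directions; for $k=0$ this is $dH_i$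 itself. By this block-triangular shape, the differentials of all $D^kH_i$ are independent wherever the $dH_i$ are independent at the index-$0$ coordinates, that is, outside a closed subset of codimension $\ge2$. In particular the $D^kH_i$ are algebraically independent.

By (13), with $m=r+1$, $I_r$ is isomorphic to the algebra of symmetric invariants of $\mathfrak q[u]/(u^{r+1})$. By Raïs–Tauvel (J. reine angew. Math. 425 (1992)), $\mathrm{ind}\,\mathfrak q[u]/(u^{r+1})=(r+1)\,\mathrm{ind}\,\mathfrak q$. Hence $\mathrm{tr.deg}\,I_r\le(r+1)\ell$, and $I_r$ is algebraic over $\mathbb K[D^kH_i\mid k\le r,\ i\le\ell]$. By Theorem 1.1 of Panyushev–Premet–Yakimova (J. Algebra 313 (2007)), homogeneous algebraically independent polynomials whose differentials are independent off codimension $\ge2$ generate an algebraically closed subalgebra of the polynomial ring. So this subalgebra is algebraically closed in $\mathcal A_r$ and contains $I_r$. Therefore $I_r\subset P$ for all $r$, and $I=P$. $\square$
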